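
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Maps to the projective line with prescribed ramification\\ on general pointed curves}


\begin{abstract}
Consider degree-$d$ maps from a smooth complex curve of genus $g$ to $\mathbb P^1$ with prescribed ramification indices $e_1,\dots,e_r$ at $r$ marked points and simple ramification at $3g$ further points, and no other ramification. Liu and Osserman asked whether every component of the space of such maps dominates $\mathcal M_{g,r}$ when the map and the $3g$ simple ramification points are forgotten. We prove that it does, and that on each component the forgetful map is generically finite modulo $\mathrm{PGL}_2$. More generally, if $N$ simple ramification points are forgotten, every component has image of codimension exactly $\max(0,3g-N)$. We also show that the space in question is never empty.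
\end{abstract}

\section{The question and the answer}

We work over $\mathbb C$; curves are smooth, projective and irreducible. Fix integers $r,g\ge 0$ and $d\ge 1$, and indices $e_1,\dots,e_r$ with
\[
2\le e_i\le d,\qquad 2d-2-g=\sum_{i=1}^r (e_i-1),\qquad 2g-2+r>0 .
\]
Let $MR$ be the space of tuples $(C;P_1,\dots,P_{r+3g};f)$ in which $C$ is a curve of genus $g$, the $P_j$ are distinct points of $C$, and $f:C\to\mathbb P^1$ is a map of degree $d$ whose ramification index at $P_i$ is exactly $e_i$ for $i\le r$ and exactly $2$ for $i>r$. By Riemann--Hurwitz, the numerical condition says precisely that such an $f$ has no ramification away from the $P_j$. Forgetting $f$ and $P_{r+1},\dots,P_{r+3g}$ gives a map from $MR$ to the moduli space $\mathcal M_{g,r}$ of genus-$g$ curves with $r$ distinct marked points.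

\medskip
\noindent\textbf{Question} (Liu--Osserman \cite{LO}). \emph{Does every component of $MR$ map dominantly to $\mathcal M_{g,r}$?}

\medskip
The case $g=0$ was known to have a positive answer.

A parameter count suggests that the answer is yes in general. A map to $\mathbb P^1$ can be deformed by moving its branch values $f(P_j)$, and only in this way, so $MR$ should have dimension $r+3g$. The group $\mathrm{PGL}_2$ acts on $MR$ by $f\mapsto A\circ f$ and does not change the pointed curve. This leaves $r+3g-3$ parameters, which is exactly $\dim\mathcal M_{g,r}$. The case $d=2$ agrees. The data are then $(g,r)=(2,0)$, where $MR$ parametrizes genus-$2$ curves with their hyperelliptic map and an ordering of the six Weierstrass points, or $(g,r)=(1,1)$, where it parametrizes double covers of $\mathbb P^1$ by elliptic curves with ordered ramification points. Both dominate. In general, however, the count alone proves nothing: a component could map to a proper closed subset if its maps moved, modulo $\mathrm{PGL}_2$, in positive-dimensional families on a fixed pointed curve. The question is whether this can happen.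

It cannot. The proof works for any number of forgotten simple ramification points, and we state it that way.

\paragraph{General setting.} Let $g,r,N\ge 0$, $d\ge1$ and $1\le e_i\le d$ for $i\le r$; the value $e_i=1$, an unramified marked point, is now allowed. Put $n=r+N$ and $e_j=2$ for $r<j\le n$. Assume $2g-2+r>0$ and
\begin{equation}\label{RH}
2g-2+2d=\sum_{i\le r}(e_i-1)+N .
\end{equation}
Let $H$ be the space of tuples $(C;P_1,\dots,P_n;f)$ with $C$ of genus $g$, the $P_j\in C$ distinct, and $f:C\to\mathbb P^1$ of degree $d$ with ramification index exactly $e_j$ at $P_j$. By \eqref{RH}, $f$ is unramified away from the $P_j$. Let $h:H\to\mathcal M_{g,r}$ forget $f$ and $P_{r+1},\dots,P_n$. The space $MR$ is the case $e_i\ge2$, $N=3g$.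

\begin{theorem}\label{main}
For every irreducible component $Z$ of $H$,
\[
\dim\overline{h(Z)}=\min(3g-3+r,\;n-3)=3g-3+r-\max(0,3g-N).
\]
Thus a component dominates $\mathcal M_{g,r}$ if and only if $N\ge 3g$, that is, if and only if
\[
\rho:=2d-2-g-\sum_{i\le r}(e_i-1)=N-3g
\]
is nonnegative. If $N\le 3g$, then $\dim Z=n$ and the general fibers of $Z\to\overline{h(Z)}$ have dimension exactly $3$, so that $h|_Z$ is generically finite modulo $\mathrm{PGL}_2$.
\end{theorem}

For $N=3g$ we have $n-3=3g-3+r=\dim\mathcal M_{g,r}$, and the question is answered.

\begin{corollary}\label{cor}
For all $r,g,d,e_1,\dots,e_r$ as in the question, every component of $MR$ maps dominantly to $\mathcal M_{g,r}$, generically finitely modulo $\mathrm{PGL}_2$.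
\end{corollary}

\begin{proposition}\label{nonempty}
If $d\ge 2$ and $N\ge 2g$, then $H\ne\emptyset$. In particular $MR\neq\emptyset$ for all data as in the question.
\end{proposition}

To see the codimension $3g-N$ at work, take $d=2$ and all $e_i=2$. Then $N=2g+2-r\ge0$, and $H$ parametrizes double covers of $\mathbb P^1$ by genus-$g$ curves, with ordered ramification points, of which the first $r$ are kept. The conditions $r\le 2g+2$ and $2g-2+r>0$ force $g\ge1$, and $r\ge1$ if $g=1$; so $3g-N=(g-2)+r\ge0$. This is the codimension of the locus of such $r$-pointed curves in $\mathcal M_{g,r}$.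

\paragraph{The idea.} Suppose a component does not dominate. At a general point of its image there is a nonzero covector of the moduli space conormal to the image, that is, a nonzero quadratic differential $q$ on the curve, with at most simple poles at the marked points. Keep the pointed curve fixed and let the map $f$ vary. A residue computation shows that the same $q$ vanishes at every forgotten simple ramification point of every such $f$. But $q$ has only finitely many zeros, so the ramification points cannot move. A map is determined by its ramification divisor up to $\mathrm{PGL}_2$ and finitely many choices, so $f$ cannot move either, except by $\mathrm{PGL}_2$.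

\paragraph{Facts about $H$ and Teichm\"uller space.} The space $H$ is a locally closed substack, of finite type, of the stack of degree-$d$ maps from the universal curve over $\mathcal M_{g,n}$ to $\mathbb P^1$; we work with coarse spaces. We use only that $H$ has finitely many irreducible components, that $h$ is algebraic, and that a holomorphic family of tuples over a complex manifold $B$ induces a continuous map $B\to H^{an}$.

Let $S=\mathcal T_{g,r}$ be the Teichm\"uller space, where $2g-2+r>0$. We recall the following facts (see e.g.\ \cite[Ch.~XV]{ACG}). The space $S$ is a complex manifold of dimension $3g-3+r$ and a fine moduli space for Teichm\"uller-marked $r$-pointed curves of genus $g$. So a family of $r$-pointed curves over a contractible complex manifold $B$, which can be marked, is isomorphic to the pullback of the universal family under a holomorphic map $\varphi:B\to S$. Deformation theory and Serre duality give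
\[
T_sS=H^1\Big(C_s,T_{C_s}\big(-\sum_{i\le r}P_i\big)\Big),\qquad T_s^*S=H^0\Big(C_s,K^2\big(\sum_{i\le r}P_i\big)\Big),
\]
and $d\varphi$ is the Kodaira--Spencer map. Covectors on $S$ are thus quadratic differentials on $C_s$ with at most simple poles, at the marked points. Finally, $S\to\mathcal M_{g,r}^{an}$ is the quotient by a properly discontinuous group action; it is open with discrete fibers.

\section{The idea in one case: cubic maps on elliptic curves}\label{sec:cubic}

Suppose $N=3g$. A nonzero section of $K^2(\sum_{i\le r} P_i)$ has at most $4g-4+r$ zeros. If $3g>4g-4+r$, that is, if $g+r<4$, no nonzero $q$ can vanish at $3g$ distinct points, and the residue computation alone settles the question. For $g=1$ this count first fails at $r=3$. The smallest degree is then $d=3$, with $e_1=e_2=e_3=2$, $N=3$, $n=6$. Here $MR$ parametrizes degree-$3$ maps with six simple ramification points on an elliptic curve, three of which are kept as marked points, and $\dim\mathcal M_{1,3}=3$. We run the argument in this case, taking from Section~\ref{sec:families} the local family and the residue formula.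

Suppose a component does not dominate. At a point of it lying on no other component we can move the six branch values independently: there is a family of tuples in the component, over a polydisc $B\subset\mathbb C^6$, whose branch values are coordinates on $B$. Let $\varphi:B\to S$ be the resulting map to the Teichm\"uller space, $\dim S=3$. Its image lies over a proper closed subset of $\mathcal M_{1,3}$, so $d\varphi$ has rank at most $2$ everywhere. Let $\mu\le2$ be its maximal rank and let $F$ be the fiber of $\varphi$ through a point of rank $\mu$, near that point. Then $\dim F=6-\mu\ge4$. Along $F$ the curve $C$ and $P_1,P_2,P_3$ are constant, and so is the image of $d\varphi$, namely the tangent space at a point of the $\mu$-dimensional image. Hence there is a single nonzero covector $q$ that annihilates the image of $d\varphi$ at every point of $F$. Write $q=\eta\,\omega^2$ with $\omega$ a nowhere vanishing holomorphic differential on $C$ and $\eta$ a nonzero function with at most simple poles at $P_1,P_2,P_3$ and no others.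

\emph{The ramification points do not move.} By the residue formula (Lemma~\ref{residue}), $q$ vanishes at the three remaining ramification points $p_4,p_5,p_6$, for every point of $F$. But $\eta$ has at most three zeros. So these three points form the zero set of $\eta$, and the ramification divisor $D=P_1+P_2+P_3+p_4+p_5+p_6$ is the same for all points of $F$.

\emph{The map does not move.} Let $f$ be one of the maps and $L=f^*\mathcal O(1)$, of degree $3$. It embeds $C$ as a smooth plane cubic $G=0$, and $f$ is the projection from a point $o\notin C$. It ramifies at $p$ exactly when the tangent line at $p$ passes through $o$, that is, when $\partial_oG(p)=0$, where $\partial_oG=\sum o_i\,\partial G/\partial X_i$. So the polar conic $\partial_oG=0$ meets $C$ in the six distinct ramification points. Its intersection number with $C$ is $6$, so it cuts out exactly $D$ on $C$. This gives $L^2\cong\mathcal O(D)$, so there are at most four choices for $L$. Given $L$, the divisor $D$ determines the conic, since two quadratic forms with the same divisor on $C$ have a nontrivial linear combination vanishing on $C$, hence zero. The conic determines $o$: if $\partial_oG=\lambda\,\partial_{o'}G$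 with $o\neq o'$ in $\mathbb P^2$, then some nontrivial combination of the partial derivatives of $G$ is zero, $G$ depends on only two variables after a linear change of coordinates, and the cubic is singular. So modulo $\mathrm{PGL}_2$ at most four maps occur on $F$.

\emph{Conclusion.} The six branch values at points of $F$ are the images, under an element of $\mathrm{PGL}_2$, of one of finitely many sextuples in $\mathbb P^1$. They fill a set of dimension at most $3$. But they are coordinates on $B$, and $\dim F\ge4$. This is a contradiction.

\medskip
Two things have to be supplied in general: a substitute for plane cubics (Section~\ref{sec:wronski}), and the local family with its residue formula (Section~\ref{sec:families}). One may wonder whether moving along $F$ is needed at all; it would not be if $d\varphi$ were always surjective. Example~\ref{fermat} shows that $d\varphi$ can fail to be surjective, already for the Fermat cubic.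

\section{Maps with a given ramification divisor}\label{sec:wronski}

On a general curve the role of the polar conic is played by the Wronskian of a pencil.

\begin{lemma}\label{wronski}
Given a curve $C$ and an effective divisor $D$ on $C$, the degree-$d$ maps $f:C\to\mathbb P^1$ with ramification divisor $D$ form finitely many $\mathrm{PGL}_2$-orbits.
\end{lemma}

\begin{proof}
Let $L=f^*\mathcal O(1)$ and let $V=\langle s,t\rangle\subset H^0(L)$ be the base-point-free pencil defining $f=[s:t]$. Consider the section $s\,dt-t\,ds=s^2\,d(t/s)$ of $K\otimes L^2$. Where $s\ne0$ it is a unit times the differential of the coordinate $t/s$ of $f$; where $t\neq0$ it equals $-t^2d(s/t)$. Hence its divisor is the ramification divisor $D$, and $L^2\cong\mathcal O(D)\otimes K^{-1}$. This leaves at most $2^{2g}$ possibilities for $L$.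

Fix $L$ with $h^0(L)\ge2$. The linear map
\[
\wedge^2H^0(L)\to H^0(K\otimes L^2),\qquad s\wedge t\mapsto s\,dt-t\,ds,
\]
does not kill any nonzero decomposable vector: $d(t/s)=0$ forces $t/s$ to be constant (here characteristic $0$ is used). So it induces a morphism from the whole Grassmannian $\mathrm{Gr}(2,H^0(L))$, including pencils with base points, to $\mathbb P H^0(K\otimes L^2)$. The pullback of $\mathcal O(1)$ is the Pl\"ucker bundle, which is ample. On a contracted curve the pullback would have degree $0$; so no curve is contracted, and the morphism has finite fibers. Hence only finitely many $V$ have Wronskian divisor $D$, and $V$ determines $f$ up to the choice of a basis, that is, up to $\mathrm{PGL}_2$.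
\end{proof}

\section{Moving the branch values}\label{sec:families}

We now make the branch values into local parameters, and compute how the pointed curve reacts when one of them moves.

\subsection{The local family}\label{ssec:family}

Fix a point $z_0=[C;P_j;f]\in H$. We have $n\ge1$: otherwise $r=N=0$ and \eqref{RH} gives $g+d=1$, so $g=0$, $r=0$, against $2g-2+r>0$. Choose the affine coordinate on $\mathbb P^1$ so that all $c_j:=f(P_j)$ are finite. For small $R$ choose coordinates $z_j$ that identify disjoint neighborhoods of the $P_j$ with $\{|z_j|<R\}$ and satisfy $f=c_j+z_j^{e_j}$ there. Put $C^0=C\setminus\bigcup_j\{|z_j|\le R/2\}$. Choose $\delta>0$ with $\delta<\frac12(R/2)^{e_j}$ for all $j$, and let $B=\{b\in\mathbb C^n:|b_j|<\delta\text{ for all }j\}$.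

The plan is to keep $C^0$ and $f|_{C^0}$ and to replace each disc $|z_j|<R$, on which $f-c_j$ is the $e_j$-th power, by a disc on which the value at the marked point is $c_j+b_j$. For $b\in B$ let
\[
V_j(b)=\{w_j\in\mathbb C:\ |w_j^{e_j}+b_j|<R^{e_j}\}.
\]
This is the preimage under $w\mapsto w^{e_j}$ of a disc containing $0$; as a connected $e_j$-fold cover of a disc branched at most over one point, it is itself a disc, and it contains $0$. Glue $V_j(b)$ to $C^0$ by identifying
\[
\{(R/2)^{e_j}<|w_j^{e_j}+b_j|<R^{e_j}\}\quad\text{with}\quad \{R/2<|z_j|<R\}
\]
via
\begin{equation}\label{glue}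
z_j=w_j\,(1+b_jw_j^{-e_j})^{1/e_j}\ \text{ (principal branch)},\qquad\text{so that } z_j^{e_j}=w_j^{e_j}+b_j .
\end{equation}
On the first set $|w_j|^{e_j}>(R/2)^{e_j}-\delta>\delta>|b_j|$, so the branch is defined. The map \eqref{glue} is biholomorphic: via $w_j\mapsto w_j^{e_j}+b_j$ and $z_j\mapsto z_j^{e_j}$, both sets are $e_j$-fold coverings of the annulus $\{(R/2)^{e_j}<|\zeta|<R^{e_j}\}$, both are connected because the core circle of this annulus winds once around the branch value ($b_j$, respectively $0$), and \eqref{glue} is a map of coverings.

Gluing over all of $B$ yields a holomorphic family. It is Hausdorff, since a sequence in the overlap cannot converge both to a point of $C^0$ outside the overlap, where $|z_j|\to R$, and to a point of $V_j$ outside it, where $|z_j|\to R/2$. It is proper over $B$: over a compact subset of $B$ it is covered by compact pieces, coming from $C\setminus\bigcup_j\{|z_j|<\frac34R\}$ and from the sets $|w_j^{e_j}+b_j|\le(\frac34R)^{e_j}$. Its fibers $C_b$ are connected, of genus $g$ (discs have been replaced by discs), and $C_0=C$. There are disjoint sections $P_j(b)=\{w_j=0\}$ and maps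
\[
f_b=f\ \text{ on } C^0,\qquad f_b=c_j+b_j+w_j^{e_j}\ \text{ on } V_j(b),
\]
which agree on the overlaps by \eqref{glue}. The map $f_b$ has index exactly $e_j$ at $P_j(b)$ and is unramified elsewhere. It has degree $d$, because its poles all lie in $C^0$ and are those of $f$. Moreover
\begin{equation}\label{branch}
f_b(P_j(b))=c_j+b_j .
\end{equation}

We obtain a continuous map $\kappa:B\to H^{an}$ with $\kappa(0)=z_0$. Since $B$ is contractible, the pointed curves $(C_b;P_1(b),\dots,P_r(b))$ define a holomorphic map $\varphi:B\to S$, and $h\circ\kappa$ is the composite $B\xrightarrow{\ \varphi\ }S\to\mathcal M_{g,r}$.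

\subsection{The residue formula}

\begin{lemma}\label{residue}
Let $b\in B$ and $q\in H^0(C_b,K^2(\sum_{i\le r}P_i(b)))=T^*_{\varphi(b)}S$. Up to a universal nonzero constant,
\[
\big\langle q,\,d\varphi_b(\partial/\partial b_j)\big\rangle=\operatorname{Res}_{P_j(b)}\frac{q}{df_b}.
\]
Hence, if $q$ annihilates the image of $d\varphi_b$, then $q$ vanishes at $P_j(b)$ for every $r<j\le n$.
\end{lemma}

\begin{proof}
The Kodaira--Spencer class of $\partial/\partial b_j$ measures the failure of local lifts of this vector field to the total space to agree. Cover $C_b$ by $C^0$ and the disjoint discs $V_k$. Lift $\partial/\partial b_j$ on $C^0$ keeping the point of $C^0$ fixed, and on $V_k$ keeping $w_k$ fixed. The lift on $V_k$ is tangent to the section $P_k$, and $C^0$ contains no $P_k$; so these are lifts for the pointed family. They agree on $C^0\cap V_k$ for $k\ne j$. On $C^0\cap V_j$, differentiating $z_j^{e_j}=w_j^{e_j}+b_j$ with $z_j$ fixed shows that they differ by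
\[
\Big(\frac{\partial w_j}{\partial b_j}\Big)_{z_j}\partial_{w_j}=-\frac{1}{e_jw_j^{e_j-1}}\,\partial_{w_j}.
\]
Up to sign, then, the Kodaira--Spencer class in $H^1(C_b,T(-\sum_{i\le r}P_i))$ is the \v Cech class equal to $v_j=\frac1{e_j}w_j^{1-e_j}\partial_{w_j}$ on $C^0\cap V_j$ and to $0$ on the other overlaps.

Its product with $q$ is the class in $H^1(C_b,K)$ given by the $1$-form $q\cdot v_j$ on $C^0\cap V_j$ and by $0$ on the other overlaps. Up to a universal nonzero constant, the isomorphism $H^1(C_b,K)\cong\mathbb C$ sends a cocycle for this cover to the sum of its integrals over the core circles of the annuli $C^0\cap V_k$, each oriented as the boundary of a disc in $V_k$. (This sum vanishes on coboundaries: for forms holomorphic on a disc $V_k$ by Cauchy, for forms holomorphic on $C^0$ by Stokes.) So the pairing is, up to a constant, the integral of $q\cdot v_j$ over the core circle of $C^0\cap V_j$. Since $df_b=e_jw_j^{e_j-1}dw_j$ on $V_j$, we have $q\cdot v_j=q/df_b$, a meromorphic form on $V_j$ with no pole outside $P_j(b)$. The integral is $2\pi i\operatorname{Res}_{P_j(b)}(q/df_b)$.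

If $j>r$, then $e_j=2$, and $q$ is regular at $P_j(b)$ because $P_j(b)\ne P_i(b)$ for $i\le r$. Write $q=\psi(w_j)\,dw_j^2$. Then $q/df_b=\psi(w_j)\,dw_j/(2w_j)$ has residue $\psi(0)/2$, and if this is zero, $q$ vanishes at $P_j(b)$.
\end{proof}

The last step uses that the forgotten points are \emph{simple} ramification points. At a forgotten point of index $3$ one would have $q/df_b=\psi\,dw/(3w^2)$, with residue $\psi'(0)/3$, and the vanishing of this residue would not force $q$ to vanish there.

\begin{example}[$d\varphi$ need not be surjective]\label{fermat}
In the situation of Section~\ref{sec:cubic} let $C$ be the Fermat cubic $X_0^3+X_1^3+X_2^3=0$ and let $f=(X_0-X_1)/X_2$ be the projection from $o=[1:1:0]\notin C$. Write $\iota=\sqrt{-1}$. The polar conic is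
\[
X_0^2+X_1^2=(X_0-\iota X_1)(X_0+\iota X_1)=0 .
\]
On the line $X_0=\iota X_1$ the cubic form becomes $(1-\iota)X_1^3+X_2^3$, and on $X_0=-\iota X_1$ it becomes $(1+\iota)X_1^3+X_2^3$. Each line meets $C$ in three distinct points, with $X_1X_2\neq0$, and the common point $[0:0:1]$ of the lines is not on $C$. Thus $f$ has six distinct ramification points, all simple by Riemann--Hurwitz. Let $P_1,P_2,P_3$ be those on $X_0=\iota X_1$, which we mark, and $P_4,P_5,P_6$ those on $X_0=-\iota X_1$. Put
\[
q=\frac{X_0+\iota X_1}{X_0-\iota X_1}\,\omega^2 ,
\]
with $\omega$ a nonzero holomorphic differential. It has simple poles at $P_1,P_2,P_3$ and zeros exactly at $P_4,P_5,P_6$, so it is a nonzero covector.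

We claim that $q$ annihilates the image of $d\varphi_0$. The residues of $q/df$ at $P_4,P_5,P_6$ are zero, since $q$ vanishes there. For $j\le3$ let $\beta_j$ be the residue of $q/df$ at $P_j$, and $c_j=f(P_j)$. For $k=0,1,2$ the form $f^kq/df$ has no poles outside $P_1,P_2,P_3$: near a pole of $f$, where $f=1/\tau$ for a local coordinate $\tau$ (no pole is a ramification point) and $q=\psi\,d\tau^2$ is regular, it equals $-\psi\,\tau^{2-k}d\tau$. At $P_j$ we have $f=c_j+w_j^2$, and $q/df$ has a pole of order at most $2$, so the residue of $f^kq/df$ is $c_j^k\beta_j$. The residue theorem gives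
\[
\sum_{j=1}^3c_j^k\beta_j=0\qquad(k=0,1,2).
\]
Now $c_j$ is the value of $(\iota-1)X_1/X_2$ at $P_j$, and $X_1/X_2$ takes three distinct values at $P_1,P_2,P_3$. The Vandermonde determinant is nonzero, so $\beta_1=\beta_2=\beta_3=0$, and the claim follows from Lemma~\ref{residue}. So $d\varphi_0$ has rank at most $2$, although $\dim S=3$.
\end{example}

\section{The rank estimate}

Example~\ref{fermat} shows that a nonzero $q$ annihilating the image of $d\varphi$ at a single point is no contradiction. We therefore follow one conormal $q$ along a whole fiber of $\varphi$.

\begin{proposition}\label{rank}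
Let $B$ be the polydisc of Section~\ref{ssec:family}, at any point $z_0\in H$, or any smaller polydisc about $0$. Then
\[
\mu:=\max_{b\in B}\operatorname{rank}d\varphi_b\ \ge\ \min(3g-3+r,\;n-3).
\]
\end{proposition}

\begin{proof}
Suppose $\mu<3g-3+r$. We show $n-\mu\le3$.

\emph{A fiber with a fixed conormal.} Choose $b^0\in B$ with $\operatorname{rank}d\varphi_{b^0}=\mu$. The rank cannot drop near $b^0$ and cannot exceed $\mu$, so it is constant there. By the constant rank theorem there is a neighborhood $B'$ of $b^0$ such that $Y=\varphi(B')$ is a locally closed complex submanifold of $S$ of dimension $\mu$ and $\varphi:B'\to Y$ is a submersion. Put $y=\varphi(b^0)$ and $F=\varphi^{-1}(y)\cap B'$, a complex manifold of dimension $n-\mu$. For every $b\in F$ the image of $d\varphi_b$ is $T_yY$, which does not depend on $b$. Since $\mu<\dim S$, there is a nonzero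
\[
q\in T_y^*S=H^0\Big(C_y,K^2\big(\sum_{i\le r}P_i\big)\Big)
\]
that annihilates $T_yY$.

\emph{The ramification points take finitely many values.} The family of $r$-pointed curves over $B$ is the pullback of the universal family by $\varphi$, which is constant on $F$. So over $F$ it is isomorphic to $C_y\times F$, with $P_1,\dots,P_r$ constant. For $b\in F$ let $g_b:C_y\to\mathbb P^1$ and $p_j(b)\in C_y$ be the transports of $f_b$ and $P_j(b)$; thus $p_i(b)=P_i$ for $i\le r$. By Lemma~\ref{residue}, for every $b\in F$ and every $j>r$ the point $p_j(b)$ is a zero of the fixed nonzero section $q$. Hence $(p_j(b))_{j\le n}$ takes only finitely many values on $F$, and so does the ramification divisor $\sum_{j\le n}(e_j-1)p_j(b)$ of $g_b$.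

\emph{The maps take finitely many values modulo $\mathrm{PGL}_2$.} By Lemma~\ref{wronski}, all $g_b$ with $b\in F$ lie in finitely many orbits $\mathrm{PGL}_2\cdot g_1,\dots,\mathrm{PGL}_2\cdot g_t$ of maps $g_\alpha:C_y\to\mathbb P^1$. By \eqref{branch},
\[
(c_j+b_j)_{j\le n}=\big(g_b(p_j(b))\big)_{j\le n}\qquad(b\in F).
\]
So this point lies in the image of one of the finitely many morphisms
\[
\mathrm{PGL}_2\to(\mathbb P^1)^n,\qquad A\mapsto\big(A\,g_\alpha(p_j)\big)_{j\le n},
\]
indexed by $\alpha\in\{1,\dots,t\}$ and the finitely many values $(p_j)$. The closure of each image has dimension at most $\dim\mathrm{PGL}_2=3$. Therefore the translate $c+F\subset\mathbb C^n$ is contained in a finite union of closed algebraic subsets of dimension at most $3$, and $n-\mu=\dim F\le3$.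
\end{proof}

\section{Dimension of the image}

\begin{proof}[Proof of Theorem~\ref{main}]
Let $Z$ be a component of $H$. Pick $z_0\in Z$ on no other component and construct the family of Section~\ref{ssec:family} at $z_0$. The other components are closed, finite in number, and avoid $z_0$; since $\kappa$ is continuous, we may replace $B$ by a smaller polydisc such that $\kappa(B)\subset Z$. Then the image of $\varphi(B)$ in $\mathcal M_{g,r}$ lies in $h(Z)$.

\emph{Lower bound.} Let $\mu$ be the maximal rank of $d\varphi$ on $B$. Then $\varphi(B)$ contains a complex submanifold of $S$ of dimension $\mu$. It lies in the preimage of $\overline{h(Z)}$ in $S$. Locally $S\to\mathcal M_{g,r}^{an}$ is a quotient by a finite group, so this preimage is an analytic set of dimension $\dim\overline{h(Z)}$. By Proposition~\ref{rank},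
\[
\dim\overline{h(Z)}\ge\mu\ge\min(3g-3+r,\,n-3).
\]
For $N=3g$ this already answers the question: the right-hand side is $3g-3+r=\dim\mathcal M_{g,r}$, and $\mathcal M_{g,r}$ is irreducible, so $h(Z)$ is dense.

\emph{Upper bound.} Clearly $\dim\overline{h(Z)}\le3g-3+r$. Consider the map
\[
Z\to(\mathbb P^1)^n,\qquad (C;P_j;f)\mapsto(f(P_j))_j .
\]
Its fibers are finite: all branch points of $f$ are among the values $f(P_j)$, there are finitely many degree-$d$ covers of $\mathbb P^1$ branched only over a given finite set, and on each of them finitely many choices of points $P_j$ with given images. Hence $\dim Z\le n$.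

The connected group $\mathrm{PGL}_2$ acts on $H$ by $f\mapsto A\circ f$ and preserves the components and the fibers of $h$. Its stabilizers are finite: if $A$ fixes $[C;P_j;f]$, then $A\circ f=f\circ\sigma$ with $\sigma\in\mathrm{Aut}(C;P_1,\dots,P_n)$; this group is finite because $2g-2+n>0$, and $\sigma$ determines $A$ because $f$ is surjective. So every nonempty fiber of $Z\to\overline{h(Z)}$ has dimension at least $3$, and
\[
\dim\overline{h(Z)}\le\dim Z-3\le n-3 .
\]

The two bounds give $\dim\overline{h(Z)}=\min(3g-3+r,n-3)$. Since $n-3=(3g-3+r)-(3g-N)$, this is $3g-3+r-\max(0,3g-N)$. As $\mathcal M_{g,r}$ is irreducible of dimension $3g-3+r$, the component dominates exactly when $N\ge3g$. The identity $\rho=N-3g$ is \eqref{RH}.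

\emph{General fibers.} Let $N\le3g$. The minimum is $n-3$, so $n-3=\dim\overline{h(Z)}\le\dim Z-3\le n-3$. Hence $\dim Z=n$, and the general fibers have dimension exactly $3$. Such a fiber is a finite union of $\mathrm{PGL}_2$-orbits: each orbit is irreducible of dimension $3$, so its closure in the fiber is one of the finitely many irreducible components, and two orbits dense in the same component would each contain a dense open subset of it and therefore meet. This is generic finiteness modulo $\mathrm{PGL}_2$.
\end{proof}

\section{Existence}

\begin{proof}[Proof of Proposition~\ref{nonempty}]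
Marked points with $e_i=1$ can be chosen last, anywhere among the unramified points; so we drop them. By the Riemann existence theorem it suffices to find cycles in $S_d$, in some order, of the lengths $e_i$ ($i\le r$) together with $N$ transpositions, with product $1$ and generating a transitive group. They define a connected degree-$d$ cover with one ramification point of the prescribed index over each of the corresponding distinct branch points, and its genus is $g$ by \eqref{RH}. We compose permutations from right to left, and a cycle of length $1$ is the identity.

\emph{Reduction to genus $0$.} Remove $2g$ of the $N$ transpositions. The remaining lengths $l_1,\dots,l_m\in[2,d]$ satisfy $\sum(l_i-1)=2d-2$ by \eqref{RH}. If they are realized by cycles with product $1$ that generate a transitive group, then inserting $g$ pairs $(\tau,\tau)$, with $\tau$ a transposition, changes neither property and gives the required tuple. Such a $\tau$ exists because $d\ge2$.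

\emph{Reduction to three cycles.} For $1\le p\le q$,
\begin{equation}\label{cycles}
(1\,2\cdots p)(p\;p{+}1\cdots q)=(1\,2\cdots q).
\end{equation}
By induction, any cycle of length $1+\sum(l_i-1)$, the sum being over a finite list of $l_i$, is a product of cycles of these lengths. We therefore group the $l_i$ into three blocks, the middle one consisting of a single length. Let $k$ be minimal with $\sum_{i\le k}(l_i-1)\ge d-1$, and put
\[
a=1+\sum_{i<k}(l_i-1),\qquad l=l_k,\qquad b=1+\sum_{i>k}(l_i-1).
\]
Then $a\le d-1$: this follows from the minimality of $k$ if $k>1$, and from $a=1$, $d\ge2$ if $k=1$. Also $b-1\le(2d-2)-(d-1)=d-1$, so $b\le d$, and $l\le d$. Moreover $a+l+b=(2d-2)+3=2d+1$. It suffices to find an $a$-cycle $\alpha$, an $l$-cycle $\beta$ and a $b$-cycle $\gamma$ in $S_d$ with $\alpha\beta\gamma=1$ such that $\alpha$ and $\beta$ generate a transitive group. We then factor $\alpha$ into cycles of lengths $l_1,\dots,l_{k-1}$ and $\gamma$ into cycles of lengths $l_{k+1},\dots,l_m$; the group generated by the resulting cycles contains $\alpha$ and $\beta$, so it is transitive.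

\emph{Three cycles.} Put
\[
s=a+l-d=d+1-b\ge1,\qquad u=a-s=d-l\ge0,\qquad v=l-s=d-a\ge1,
\]
so that $s+u+v=d$. On the $d$ letters $x_1,\dots,x_s,y_1,\dots,y_u,z_1,\dots,z_v$ let
\[
\alpha=(x_1\,x_2\cdots x_s\,y_1\cdots y_u),\qquad\beta=(x_s\,x_{s-1}\cdots x_1\,z_1\cdots z_v),
\]
cycles of lengths $s+u=a$ and $s+v=l$. They run through the common letters in opposite directions, and these mostly cancel. For $i\ge2$, $\beta$ sends $x_i$ to $x_{i-1}$ and $\alpha$ sends it back; so $\alpha\beta$ fixes $x_2,\dots,x_s$. If $u>0$, the remaining letters move under $\alpha\beta$ as follows:
\[
x_1\mapsto z_1,\quad z_i\mapsto z_{i+1}\ (i<v),\quad z_v\mapsto\alpha(x_s)=y_1,\quad y_i\mapsto y_{i+1}\ (i<u),\quad y_u\mapsto x_1 .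
\]
If $u=0$, there are no $y_i$, and $z_v\mapsto\alpha(x_s)=x_1$. In both cases $\alpha\beta$ is the cycle $(x_1\,z_1\cdots z_v\,y_1\cdots y_u)$ of length $1+u+v=1+d-s=b$. Take $\gamma=(\alpha\beta)^{-1}$. Since $s\ge1$, the letter $x_1$ occurs in both $\alpha$ and $\beta$, and every letter occurs in one of them; so they generate a transitive group. This proves $H\neq\emptyset$.

\emph{The space $MR$.} Here $N=3g\ge2g$. If $d=1$, then $2\le e_i\le d$ forces $r=0$, and $2d-2-g=0$ forces $g=0$, which $2g-2+r>0$ excludes. So $d\ge2$, and $MR\ne\emptyset$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{ACG} Arbarello, Cornalba and Griffiths, \emph{Geometry of Algebraic Curves II}.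
\bibitem{LO} Fu Liu and Brian Osserman, \emph{The irreducibility of certain pure-cycle Hurwitz spaces}, arXiv:math/0609118 (2006).
\end{thebibliography}

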